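
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Edge counts of samples do not determine a graphon}


\begin{abstract}
Let $X_k(W)$ be the number of edges in a random $k$-vertex sample from a graphon $W$. S\'os's Size Forcing Question asks whether the distributions of $X_1(W),X_2(W),\dots$ always determine $W$ up to weak isomorphism. We show that they do not. We construct two $\{0,1\}$-valued graphons whose samples of each order have the same edge-count distribution, but which have different densities of some tree. We then show that graphons that are not determined are dense, that some of them lie arbitrarily close in $L^\infty$ to any constant $p\in(0,1)$, and that arbitrarily close in $L^1$ to any graphon there are continuum many graphons, pairwise not weakly isomorphic, with the same edge-count distributions.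
\end{abstract}

\section{What the edge counts see}

A \emph{graphon} is a measurable symmetric function $W:[0,1]^2\to[0,1]$. Its \emph{$k$-sample} $\mathbb G(k,W)$ is the random graph on $[k]=\{1,\dots,k\}$ obtained as follows: choose $x_1,\dots,x_k\in[0,1]$ independently and uniformly, and make each pair $\{i,j\}$ an edge with probability $W(x_i,x_j)$, all choices being mutually independent. Two graphons $U,W$ are \emph{weakly isomorphic} if $\mathbb G(k,U)$ and $\mathbb G(k,W)$ have the same distribution for every $k$. For a graph $F$ put
\[
t(F,W)=\int\prod_{uu'\in E(F)}W(x_u,x_{u'})\prod_{u\in V(F)}dx_u .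
\]
If $V(F)=[k]$, this is the probability that $F\subseteq\mathbb G(k,W)$. Hence weakly isomorphic graphons have equal densities $t(F,\cdot)$ for all $F$. The converse holds too, because inclusion--exclusion gives
\begin{equation}\label{eq:incexc}
\mathbb P(\mathbb G(k,W)=H)=\sum_{F\supseteq H}(-1)^{|E(F)|-|E(H)|}\,t(F,W),
\end{equation}
where $F$ runs over the graphs on $[k]$ that contain $H$.

Now suppose that we see only the \emph{number of edges} $X_k(W)=|E(\mathbb G(k,W))|$ of each sample. Say that $W$ is \emph{forced} by the sequence $(X_k(W))_{k\in\mathbb N}$ if every graphon $U$ such that $X_k(U)$ and $X_k(W)$ have the same distribution for all $k$ is weakly isomorphic to $W$. Let $\mathcal S$ be the family of forced graphons. The Size Forcing Question of S\'os, stated in \cite{CKP}, asks whether every graphon is in $\mathcal S$.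

To see how much is being asked, take moments. For $m\ge1$, the number $\binom{X_k}{m}$ counts the $m$-element sets of edges of the sample, and each such set spans some number $n\le 2m$ of vertices. So
\begin{equation}\label{eq:moments}
\mathbb E\binom{X_k(W)}{m}=\sum_{n}\binom kn S_{n,m}(W),\qquad S_{n,m}(W)=\sum_{F}t(F,W),
\end{equation}
where $F$ runs over the graphs with vertex set $[n]$ that have $m$ edges and no isolated vertex. Since $X_k$ is bounded and takes nonnegative integer values, its distribution is equivalent to these moments. The matrix $\bigl(\binom kn\bigr)_{k,n\ge1}$ is triangular with ones on the diagonal, so knowing the distributions of all $X_k(W)$ is the same as knowing all the numbers $S_{n,m}(W)$. There is just one number for each pair $(n,m)$, and in general it adds up the densities of many graphs. For example, $S_{4,3}(W)=12\,t(L,W)+4\,t(K_{1,3},W)$, where $L$ is the path with three edges, and neither of these two densities occurs in any other $S_{n,m}$.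

Counting unknowns therefore suggests that information is lost. On the other hand, densities satisfy many relations, and these can make up for the loss. The known fact that constant graphons are forced is an instructive example; only $k\le4$ is needed.

\begin{proposition}\label{prop:const}
For every $p\in(0,1)$ the constant-$p$ graphon is in $\mathcal S$.
\end{proposition}

\begin{proof}
Let $U$ have the same edge-count distributions as the constant $p$. By \eqref{eq:moments}, the numbers
\[
S_{2,1}=t(K_2,\cdot),\quad S_{3,2}=3\,t(K_{1,2},\cdot),\quad S_{3,3}=t(K_3,\cdot),\quad S_{4,4}=3\,t(C_4,\cdot)+12\,t(K_3^+,\cdot)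
\]
agree for $U$ and $p$, where $K_3^+$ is the triangle with one pendant edge. Put $d(x)=\int U(x,z)\,dz$. Then $\int d=t(K_2,U)=p$ and $\int d^2=t(K_{1,2},U)=p^2$. So $\int(d-p)^2=0$, and $d=p$ almost everywhere. Consequently $t(K_3^+,U)=p\,t(K_3,U)=p^4$, and then $S_{4,4}$ gives $t(C_4,U)=p^4$. Now
\[
\iint\Bigl(\int U(x,z)U(z,x')\,dz-p^2\Bigr)^2dx\,dx'=t(C_4,U)-2p^2\,t(K_{1,2},U)+p^4=0 .
\]
So the integral operator $T$ on $L^2[0,1]$ with kernel $U$, which is self-adjoint, satisfies $T^2f=p^2\int f$. If $\int f=0$, then $\|Tf\|_2^2=\langle T^2f,f\rangle=0$; also $T1=d=p$. Hence $T$ is the operator with constant kernel $p$, and $U=p$ almost everywhere.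
\end{proof}

In general the lost information cannot be recovered.

\begin{theorem}\label{thm:main}
There are $\{0,1\}$-valued graphons $U_+,U_-$ such that $X_k(U_+)$ and $X_k(U_-)$ have the same distribution for all $k\in\mathbb N$, but $t(T_0,U_+)\neq t(T_0,U_-)$ for some tree $T_0$. In particular $U_+$ and $U_-$ are not weakly isomorphic, and $U_+,U_-\notin\mathcal S$.
\end{theorem}

\begin{theorem}\label{thm:strong}
\begin{enumerate}
\item[\textup{(1)}] For every graphon $W$ and every $\eta\in(0,1)$ there is a family of graphons of cardinality $2^{\aleph_0}$, each at $L^1$-distance at most $2\eta$ from $W$, pairwise not weakly isomorphic, all having the same distribution of $X_k$ for every $k$. If $W$ is $\{0,1\}$-valued, so are all members of the family.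
\item[\textup{(2)}] For every $p\in(0,1)$ and $\varepsilon>0$ there is a graphon outside $\mathcal S$ at $L^\infty$-distance at most $\varepsilon$ from the constant $p$, although the constant itself is in $\mathcal S$.
\item[\textup{(3)}] In the compact space of graphons modulo weak isomorphism with the cut distance, $\mathcal S$ is a $G_\delta$ set with dense complement. In particular it has empty interior.
\end{enumerate}
\end{theorem}

The idea is to compare the generating functions of the edge counts at one value $y$ of the variable at a time. After part of the sample has been integrated out, each of them becomes an average, over uniform points on circles, of a power of an explicit function. For the two graphons these functions are translates of each other, by an amount that depends on $y$, so the averages agree. Section~\ref{sec:toy} shows this on a small model with one circle. The model is too symmetric to prove the theorem, and Section~\ref{sec:constr} repairs it with a second circle. Sections~\ref{sec:same} and~\ref{sec:diff} prove Theorem~\ref{thm:main}, and Section~\ref{sec:strong} deduces Theorem~\ref{thm:strong}.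

\section{The idea on one circle}\label{sec:toy}

\subsection{Generating functions and general sample spaces}

Put
\begin{equation}\label{eq:Z}
Z_k(W;y)=\mathbb E\,(1+y)^{X_k(W)}=\mathbb E\prod_{1\le i<j\le k}\bigl(1+y\,W(x_i,x_j)\bigr).
\end{equation}
The second equality holds because, given $x_1,\dots,x_k$, the pairs are independently edges, and a pair that is an edge with probability $w$ contributes $1+yw$ on average. As $Z_k(W;y)=\sum_i\mathbb P(X_k(W)=i)(1+y)^i$ is a polynomial in $y$, the variables $X_k(U)$ and $X_k(W)$ have the same distribution if and only if $Z_k(U;y)=Z_k(W;y)$ for infinitely many real $y$.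

It is convenient to let the sample points live in a Polish space $\Omega$ with a Borel probability measure $\lambda$ instead of $[0,1]$. This is no loss: there is a Borel map $\tau:[0,1]\to\Omega$ that pushes Lebesgue measure to $\lambda$ (a standard fact; see \cite{Kal}). So a symmetric Borel function $W:\Omega^2\to[0,1]$ gives the graphon $W(\tau(x),\tau(x'))$, and sampling from it is the same as sampling from $W$ with independent points of law $\lambda$. We speak of the graphon $(\Omega,\lambda,W)$; densities $t(F,\cdot)$ become integrals with respect to $\lambda$.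

Let $\mathbb T=\mathbb R/2\pi\mathbb Z$. In integrals over $\mathbb T$ and its powers, $d\theta$, $ds$, $d\varphi$, and so on always denote \emph{normalized} Haar measure, and ``uniform'' and ``density'' refer to it; integrals written with numerical limits are ordinary Lebesgue integrals. Let $v:\mathbb T\to\{0,1\}$ be the indicator function of the half circle $[-\pi/2,\pi/2]$. It is even, and
\begin{equation}\label{eq:v}
\int_{\mathbb T}v(s)\,ds=\frac12,\qquad \int_{\mathbb T}v(s)\,e^{\pm\mathrm is}\,ds=\frac1{2\pi}\int_{-\pi/2}^{\pi/2}\cos s\,ds=\frac1\pi .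
\end{equation}

\subsection{A model with one circle}

Take four parts: two circles $P_1,P_2$, a single point $Q_0$ and a circle $Q_1$, each of mass $\frac14$. For $\sigma\in\{+1,-1\}$ let the points of the three circles be distributed as follows:
\[
\theta\in P_1\text{ with density }1+\tfrac12\cos\theta,\qquad \theta\in P_2\text{ with density }1+\tfrac\sigma2\sin\theta,\qquad \varphi\in Q_1\text{ uniformly}.
\]
Let $P_1\cup P_2$ be independent (that is, $W=0$ there), and let $Q_0$ and $Q_1$ be cliques, with no edges between them. Join a point $\theta$ of $P_1\cup P_2$ to a point $\varphi$ of $Q_1$ exactly when $v(\theta-\varphi)=1$. Finally, join $P_2$ completely to $Q_0$, and leave $P_1$ not joined to $Q_0$.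

Look at the samples in which exactly one vertex falls in $Q_1$, at $\varphi$ say, in which $j$ vertices fall in $Q_0$, and in which the remaining $n$ fall in $P_1\cup P_2$. Given $\varphi$, these $n$ vertices are independent, with no edges between them. So the pairs that meet $P_1\cup P_2$ contribute to the expectation in \eqref{eq:Z} the factor $M_\sigma(\varphi)^n$, where $M_\sigma(\varphi)$ averages over the two equally likely parts:
\[
M_\sigma(\varphi)=\tfrac12\int_{\mathbb T}\bigl(1+\tfrac12\cos\theta\bigr)\bigl(1+yv(\theta-\varphi)\bigr)d\theta+\tfrac12(1+y)^j\int_{\mathbb T}\bigl(1+\tfrac\sigma2\sin\theta\bigr)\bigl(1+yv(\theta-\varphi)\bigr)d\theta .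
\]
The other pairs contribute a constant. By \eqref{eq:v} we have $\int\cos\theta\,v(\theta-\varphi)\,d\theta=\frac1\pi\cos\varphi$, and the same with $\sin$. Writing $h=(1+y)^j$, we get
\[
M_\sigma(\varphi)=\tfrac12\bigl(1+\tfrac y2\bigr)(1+h)+\tfrac{y}{4\pi}\bigl[\cos\varphi+\sigma h\sin\varphi\bigr].
\]
Only the bracket depends on $\sigma$, and
\[
\cos\varphi+\sigma h\sin\varphi=\sqrt{1+h^2}\,\cos(\varphi-\sigma\alpha),\qquad \alpha=\arctan h .
\]
Thus $M_-(\varphi)=M_+(\varphi+2\alpha)$: \emph{the two functions are translates of each other}. Since $\varphi$ is uniform, $\mathbb E M_+^n=\mathbb E M_-^n$ for every $n$. The shift $2\alpha$ depends on $y$ and on $j$, but this does no harm: $y$ is fixed, and we condition on $j$. Several vertices in $Q_1$ are handled in the same way, by translating all of them together; we carry this out in Section~\ref{sec:same}, for the final construction.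

The reason behind this is simple. The functions $\cos\varphi$ and $\sigma\sin\varphi$ describe how the two types of vertices see the circle. In the edge count all vertices of $P_1\cup P_2$ enter in the same way, through one and the same \emph{real} linear combination of these two functions, and every real combination of $(\cos,\sin)$ is a translate of the same combination of $(\cos,-\sin)$. No single translation carries the pair $(\cos,\sin)$ to $(\cos,-\sin)$, however, and a subgraph density, which can treat different vertices of $P_1\cup P_2$ differently, may have access to the pair.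

Unfortunately the reflection $\varphi\mapsto-\varphi$ does carry $(\cos,\sin)$ to $(\cos,-\sin)$. In fact $\theta\mapsto-\theta$, $\varphi\mapsto-\varphi$ preserves $W$, because $v$ is even, and interchanges the measures for $\sigma=\pm1$. So the two graphons of the model are weakly isomorphic. We have to destroy the reflection and keep the translations.

\section{The construction with two circles}\label{sec:constr}

Use two circles, $Q_1$ and $Q_2$, and let vertices of $P$ have two angles $\theta_1,\theta_2$, one for each. Arrange that the translation needed on the second circle is the opposite of the one on the first. Then the sum $\theta_1+\theta_2$ does not change under these translations, but it changes sign if both circles are reflected. An additional term $\sin(\theta_1+\theta_2)$ in the densities is therefore harmless for the translations and incompatible with the reflection.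

Let
\[
\Omega=P_1\sqcup P_2\sqcup Q_0\sqcup Q_1\sqcup Q_2,\qquad P_a=\{a\}\times\mathbb T^2,\quad Q_0=\{*\},\quad Q_1,Q_2\text{ disjoint copies of }\mathbb T,
\]
and $P=P_1\sqcup P_2$. Define the symmetric Borel function $W:\Omega^2\to\{0,1\}$ as follows (see Figure~\ref{fig:W}).
\begin{itemize}
\item $W=0$ on $P\times P$; $W=1$ on $Q_s\times Q_s$ for $s=0,1,2$; $W=0$ on $Q_s\times Q_{s'}$ for $s\ne s'$.
\item $W=w_a$ on $P_a\times Q_0$, where $w_1=0$ and $w_2=1$.
\item For $x=(a,\theta_1,\theta_2)\in P$: $W(x,\varphi)=v(\theta_1-\varphi)$ for $\varphi\in Q_1$, and $W(x,\psi)=v(\theta_2-\psi)$ for $\psi\in Q_2$.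
\end{itemize}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[font=\small]
\draw[dashed] (-1.3,-0.7) rectangle (1.3,2.3);
\node at (0,2.6) {$P$ (independent)};
\node[draw,minimum width=16mm,minimum height=8mm] (P1) at (0,1.6) {$P_1$};
\node[draw,minimum width=16mm,minimum height=8mm] (P2) at (0,0) {$P_2$};
\node[draw,circle,fill=black!15,minimum size=9mm] (Q0) at (-4,0) {$Q_0$};
\node[draw,circle,fill=black!15,minimum size=9mm] (Q1) at (5.4,1.6) {$Q_1$};
\node[draw,circle,fill=black!15,minimum size=9mm] (Q2) at (5.4,0) {$Q_2$};
\draw[very thick] (Q0) -- node[above] {$1$} (P2);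
\draw (1.3,1.6) -- node[above] {$v(\theta_1-\varphi)$} (Q1);
\draw (1.3,0) -- node[above] {$v(\theta_2-\psi)$} (Q2);
\end{tikzpicture}
\caption{The kernel $W$. The shaded parts are cliques. Lines that end at the dashed box refer to all of $P$. Where no line is drawn, there are no edges between different parts. A point $(a,\theta_1,\theta_2)$ of $P$ is joined to the points of $Q_1$ within distance $\pi/2$ of $\theta_1$ and to the points of $Q_2$ within distance $\pi/2$ of $\theta_2$. In $W$, only $Q_0$ distinguishes $P_1$ from $P_2$.}
\label{fig:W}
\end{figure}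

The sign $\sigma\in\{+1,-1\}$ enters only through the measure. Let
\begin{align*}
\rho_{\sigma,1}(\theta)&=1+\tfrac14\bigl[\cos\theta_1+\cos\theta_2+\sin(\theta_1+\theta_2)\bigr],\\
\rho_{\sigma,2}(\theta)&=1+\tfrac14\bigl[\sigma\sin\theta_1-\sigma\sin\theta_2+\sin(\theta_1+\theta_2)\bigr].
\end{align*}
Both are at least $\frac14$ and have integral $1$ over $\mathbb T^2$. Let $\lambda_\sigma$ be the probability measure on $\Omega$ that is $\frac1{10}\rho_{\sigma,a}(\theta)\,d\theta$ on $P_a$ for $a=1,2$, has mass $\frac1{10}$ at $*$, and is uniform of total mass $\frac2{10}$ on $Q_1$ and $\frac5{10}$ on $Q_2$. Let $U_\sigma$ be the graphon $(\Omega,\lambda_\sigma,W)$, and write $U_\pm$ for $U_{\pm1}$. For the equality of the edge counts it only matters that the masses of the parts do not depend on $\sigma$; their values are chosen so that the parts can be told apart by their degrees in Section~\ref{sec:diff}.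

Complex notation makes the role of the terms visible. With $\kappa_\sigma(1)=1$ and $\kappa_\sigma(2)=\sigma\mathrm i$,
\begin{equation}\label{eq:rho}
\rho_{\sigma,a}(\theta)=1+\tfrac14\operatorname{Re}\Bigl[\overline{\kappa_\sigma(a)}\,e^{\mathrm i\theta_1}+\kappa_\sigma(a)\,e^{\mathrm i\theta_2}+\mathrm i\,e^{-\mathrm i(\theta_1+\theta_2)}\Bigr],
\end{equation}
because $\operatorname{Re}[\overline{\sigma\mathrm i}\,e^{\mathrm i\theta_1}]=\sigma\sin\theta_1$, $\operatorname{Re}[\sigma\mathrm i\,e^{\mathrm i\theta_2}]=-\sigma\sin\theta_2$ and $\operatorname{Re}[\mathrm i\,e^{-\mathrm ix}]=\sin x$. The vectors $(1,\mathrm i)$ and $(1,-\mathrm i)$ of values of $\kappa_+$ and $\kappa_-$ are complex conjugates, so every real linear combination of $\kappa_\sigma(1),\kappa_\sigma(2)$ has the same absolute value for $\sigma=\pm1$; this is the coincidence of Section~\ref{sec:toy}. The conjugation in the first term, but not in the second, makes the two circles turn in opposite directions.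

\section{The edge counts agree}\label{sec:same}

\begin{proposition}\label{prop:same}
For every $k$, $X_k(U_+)$ and $X_k(U_-)$ have the same distribution.
\end{proposition}

\begin{proof}
Fix $k$ and a real $y$. A sampled vertex lies in $P,Q_0,Q_1,Q_2$ with probabilities $\frac2{10},\frac1{10},\frac2{10},\frac5{10}$, for both $\sigma$. Condition on which vertices lie in which of these four sets, and let $n,j_0,j_1,j_2$ be their numbers. We show that the conditional expectation of the product in \eqref{eq:Z} does not depend on $\sigma$.

\emph{Integrating out the $P$-vertices.} The positions of the vertices in $Q_1$ and $Q_2$ are uniform points $\varphi\in\mathbb T^{j_1}$ and $\psi\in\mathbb T^{j_2}$, independent of each other. The $P$-vertices are independent of them and i.i.d.: $a$ is uniform in $\{1,2\}$, and then $\theta$ has density $\rho_{\sigma,a}$. For a tuple $\chi=(\chi_1,\dots,\chi_j)\in\mathbb T^j$ put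
\[
H_\chi(s)=\prod_{l=1}^j\bigl(1+y\,v(s-\chi_l)\bigr),\qquad c_\nu(\chi)=\int_{\mathbb T}H_\chi(s)\,e^{\mathrm i\nu s}\,ds\quad(\nu=-1,0,1),
\]
with $H_\chi=1$ if $j=0$. Pairs inside $P$ and pairs between different $Q_s$ contribute the factor $1$ to the product in \eqref{eq:Z}, and pairs inside the cliques contribute $(1+y)^{\sum_s\binom{j_s}2}$. The remaining pairs, between $P$ and the sets $Q_s$, contribute $(1+yw_a)^{j_0}H_\varphi(\theta_1)H_\psi(\theta_2)$ for each $P$-vertex $(a,\theta_1,\theta_2)$. Given $(\varphi,\psi)$, these last factors are i.i.d., since the $P$-vertices are. So the conditional expectation is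
\begin{equation}\label{eq:cond}
(1+y)^{\sum_s\binom{j_s}2}\;\mathbb E_{\varphi,\psi}\bigl[M_\sigma(\varphi,\psi)^{n}\bigr],
\end{equation}
where
\[
M_\sigma(\varphi,\psi)=\tfrac12\sum_{a=1}^2(1+yw_a)^{j_0}\int_{\mathbb T^2}\rho_{\sigma,a}(\theta)\,H_\varphi(\theta_1)\,H_\psi(\theta_2)\,d\theta .
\]

\emph{Computing $M_\sigma$.} Put
\[
b=\tfrac12\bigl[1+(1+y)^{j_0}\bigr],\qquad E_\sigma=\tfrac12\sum_{a=1}^2\kappa_\sigma(a)(1+yw_a)^{j_0}=\tfrac12\bigl[1+\sigma\mathrm i(1+y)^{j_0}\bigr].
\]
Since $y$, $H_\varphi$ and $H_\psi$ are real, we may insert \eqref{eq:rho} and take the real part outside the integral and the sum over $a$. This gives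
\begin{equation}\label{eq:M}
M_\sigma(\varphi,\psi)=b\,c_0(\varphi)c_0(\psi)+\tfrac14\operatorname{Re}\Bigl[\overline{E_\sigma}\,c_1(\varphi)c_0(\psi)+E_\sigma\,c_0(\varphi)c_1(\psi)+\mathrm i\,b\,c_{-1}(\varphi)c_{-1}(\psi)\Bigr].
\end{equation}
So $\sigma$ enters only through the single number $E_\sigma$, in which the two types have merged. As $E_+$ and $E_-$ are complex conjugates with real part $\frac12\ne0$, there is a real $\beta$, depending only on $y$ and $j_0$, with
\begin{equation}\label{eq:beta}
E_+=e^{\mathrm i\beta}E_- .
\end{equation}

\emph{The shift.} For a tuple $\chi$ let $\chi+t$ denote the tuple with $t$ added to all its entries. Then $H_{\chi+t}(s)=H_\chi(s-t)$, and so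
\begin{equation}\label{eq:cshift}
c_\nu(\chi+t)=e^{\mathrm i\nu t}c_\nu(\chi).
\end{equation}
We claim that
\begin{equation}\label{eq:shift}
M_-(\varphi,\psi)=M_+(\varphi+\beta,\psi-\beta).
\end{equation}
Replace $(\varphi,\psi)$ by $(\varphi+\beta,\psi-\beta)$ in \eqref{eq:M} with $\sigma=+1$, and use \eqref{eq:cshift}, \eqref{eq:beta} and $\overline{E_\pm}=E_\mp$:
\begin{itemize}
\item $c_0(\varphi)c_0(\psi)$ does not change.
\item $\overline{E_+}\,c_1(\varphi)c_0(\psi)$ becomes $E_-e^{\mathrm i\beta}c_1(\varphi)c_0(\psi)=E_+c_1(\varphi)c_0(\psi)=\overline{E_-}\,c_1(\varphi)c_0(\psi)$.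
\item $E_+\,c_0(\varphi)c_1(\psi)$ becomes $E_+e^{-\mathrm i\beta}c_0(\varphi)c_1(\psi)=E_-\,c_0(\varphi)c_1(\psi)$.
\item $\mathrm i\,b\,c_{-1}(\varphi)c_{-1}(\psi)$ becomes $\mathrm i\,b\,e^{-\mathrm i\beta}e^{\mathrm i\beta}c_{-1}(\varphi)c_{-1}(\psi)$, so it does not change.
\end{itemize}
The results are the terms of \eqref{eq:M} for $\sigma=-1$. This proves \eqref{eq:shift}.

The map $(\varphi,\psi)\mapsto(\varphi+\beta,\psi-\beta)$ preserves the uniform measure on $\mathbb T^{j_1}\times\mathbb T^{j_2}$, so $\mathbb E[M_-^n]=\mathbb E[M_+^n]$, and \eqref{eq:cond} is the same for $\sigma=\pm1$. Averaging over the assignment of vertices to $P,Q_0,Q_1,Q_2$, we obtain $Z_k(U_+;y)=Z_k(U_-;y)$ for all $k$ and all real $y$. Hence $X_k(U_+)$ and $X_k(U_-)$ have the same distribution for all $k$.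
\end{proof}

\section{A tree density that differs}\label{sec:diff}

If one of the three terms in the bracket of \eqref{eq:rho} is deleted, the two graphons become weakly isomorphic (Remark~\ref{rem:roles}), so a density that tells $U_+$ from $U_-$ has to involve all three. We would like to read $\sin\theta_1$ off a vertex of $P_2$, $\cos\theta_2$ off a vertex of $P_1$, and correlate both with the term $\sin(\theta_1+\theta_2)$ of a third vertex. A path through $Q_1$ and $Q_2$ does this, if we can prescribe the part in which each of its vertices lies. Degrees make this possible, and pendant edges record degrees.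

\subsection*{Degrees identify the parts}

Let $d_\sigma(x)=\int W(x,x')\,d\lambda_\sigma(x')$. Since $\int v=\frac12$, the value of $d_\sigma$ is
\[
\tfrac12(0.2+0.5)=0.35\ \text{ on }P_1,\qquad 0.1+0.35=0.45\ \text{ on }P_2,\qquad 0.1+0.1=0.2\ \text{ on }Q_0,
\]
where at $Q_0$ the two summands come from $Q_0$ and $P_2$. The marginals of $\rho_{\sigma,a}$ in $\theta_1$ and in $\theta_2$ are $1+\frac14\cos$ or $1\pm\frac14\sin$, so they have values in $[\frac34,\frac54]$. Hence $P$ contributes to the degree of a point of $Q_1$ or $Q_2$ a value in $2\cdot\frac1{10}\cdot[\frac38,\frac58]=[0.075,0.125]$. Together with the clique this gives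
\[
d_\sigma\in[0.275,0.325]\ \text{ on }Q_1,\qquad d_\sigma\in[0.575,0.625]\ \text{ on }Q_2 .
\]
The five closed sets $\{0.35\}$, $\{0.45\}$, $\{0.2\}$, $[0.275,0.325]$, $[0.575,0.625]$ are pairwise disjoint and do not depend on $\sigma$. So for each part $A\in\{P_1,P_2,Q_1,Q_2\}$ there is a continuous function $g_A:[0,1]\to[0,1]$, the same for both $\sigma$, that equals $1$ on the set belonging to $A$ and $0$ on the other four; then $g_A\circ d_\sigma$ is the indicator function of $A$.

\subsection*{Weighted densities come from tree densities}

Let $F$ be the path with vertices $p,q,p',q',p''$ in this order. For continuous functions $g_u:[0,1]\to\mathbb R$, $u\in V(F)$, put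
\[
t_g(F,U_\sigma)=\int\prod_{uu'\in E(F)}W(x_u,x_{u'})\prod_{u\in V(F)}g_u\bigl(d_\sigma(x_u)\bigr)\,d\lambda_\sigma(x_u).
\]

\begin{lemma}\label{lem:trees}
If $t(T,U_+)=t(T,U_-)$ for all trees $T$, then $t_g(F,U_+)=t_g(F,U_-)$ for all families $g=(g_u)_{u\in V(F)}$ of continuous functions.
\end{lemma}

\begin{proof}
If $g_u(s)=s^{n_u}$ for all $u$, then $t_g(F,U_\sigma)=t(F^+,U_\sigma)$, where $F^+$ is the tree obtained from $F$ by attaching $n_u$ pendant edges at each vertex $u$: integrating out the endpoint of a pendant edge at $u$ produces a factor $d_\sigma(x_u)$. Since $t_g$ is linear in each $g_u$, the claim holds for all polynomials $g_u$. By the Weierstrass theorem every continuous function on $[0,1]$ is a uniform limit of polynomials, and $t_g(F,U_\sigma)$ is continuous under uniform convergence of the $g_u$ because all factors are bounded.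
\end{proof}

\subsection*{The computation}

Choose $g_p=g_{P_2}$, $g_q=g_{Q_1}$, $g_{p'}=g_{P_1}$, $g_{q'}=g_{Q_2}$, $g_{p''}=g_{P_1}$, and let $\theta,\theta',\theta''$ be the angles of $p,p',p''$. Integrating out $q$ and $q'$ gives $t_g(F,U_\sigma)=(0.1)^3(0.2)(0.5)\,J_\sigma$ with
\[
J_\sigma=\iiint\rho_{\sigma,2}(\theta)\,\rho_{\sigma,1}(\theta')\,\rho_{\sigma,1}(\theta'')\,R(\theta_1-\theta_1')\,R(\theta_2'-\theta_2'')\,d\theta\,d\theta'\,d\theta'',
\]
where $R(s-s')=\int_{\mathbb T}v(s-\varphi)v(s'-\varphi)\,d\varphi$ is the measure of the intersection of two half circles with centers $s,s'$. So $R(s)=\frac12-\frac{|s|}{2\pi}$ for $|s|\le\pi$. Averaging against $R$ multiplies constants by $\int R=\frac14$. As $R$ is even, it multiplies $\cos$ and $\sin$ by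
\[
r=\int_{\mathbb T}R(s)\cos s\,ds=\frac1\pi\int_0^\pi\Bigl(\frac12-\frac s{2\pi}\Bigr)\cos s\,ds=-\frac1{2\pi^2}\bigl[s\sin s+\cos s\bigr]_0^\pi=\frac1{\pi^2}.
\]
The $\theta_1$-marginal of $\rho_{\sigma,2}$ is $1+\frac\sigma4\sin\theta_1$, and the $\theta_2$-marginal of $\rho_{\sigma,1}$ is $1+\frac14\cos\theta_2$. Integrating over $\theta$ and $\theta''$, and then writing $\theta$ for $\theta'$, we obtain
\[
J_\sigma=\int_{\mathbb T^2}\rho_{\sigma,1}(\theta)\Bigl(\frac14+\frac{\sigma r}4\sin\theta_1\Bigr)\Bigl(\frac14+\frac r4\cos\theta_2\Bigr)d\theta .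
\]
Recall $\rho_{\sigma,1}=1+\frac14[\cos\theta_1+\cos\theta_2+\sin(\theta_1+\theta_2)]$. By orthogonality of the trigonometric functions, $\int\rho_{\sigma,1}\sin\theta_1=0$ and $\int\rho_{\sigma,1}\cos\theta_2=\frac14\cdot\frac12=\frac18$. Against $\sin\theta_1\cos\theta_2$, the terms $1$, $\cos\theta_1$ and $\cos\theta_2$ integrate to $0$, and
\[
\int\sin(\theta_1+\theta_2)\sin\theta_1\cos\theta_2=\int\sin^2\theta_1\cos^2\theta_2+\int\sin\theta_1\cos\theta_1\sin\theta_2\cos\theta_2=\tfrac14+0,
\]
so $\int\rho_{\sigma,1}\sin\theta_1\cos\theta_2=\frac1{16}$. Therefore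
\[
J_\sigma=\frac1{16}+\frac r{128}+\sigma\,\frac{r^2}{256},\qquad r=\pi^{-2}.
\]

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The graphons $U_\pm$ are $\{0,1\}$-valued because $W$ is. By Proposition~\ref{prop:same}, their edge counts have the same distributions. Since $J_+\ne J_-$, Lemma~\ref{lem:trees} yields a tree $T_0$ with $t(T_0,U_+)\ne t(T_0,U_-)$. So the samples $\mathbb G(|V(T_0)|,U_\pm)$ have different distributions, and $U_+,U_-$ are not weakly isomorphic. Hence neither is forced.
\end{proof}

\begin{remark}[What the ingredients do]\label{rem:roles}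
If one of the three terms in the bracket of \eqref{eq:rho} is deleted, for both $a$ and both $\sigma$, then a reflection interchanges the densities for $\sigma=\pm1$:
\begin{itemize}
\item without the third term, $(\theta_1,\theta_2)\mapsto(-\theta_1,-\theta_2)$;
\item without the second term, $(\theta_1,\theta_2)\mapsto(-\theta_1,\pi-\theta_2)$;
\item without the first term, $(\theta_1,\theta_2)\mapsto(\pi-\theta_1,-\theta_2)$.
\end{itemize}
In the last two cases $\theta_1+\theta_2$ becomes $\pi-(\theta_1+\theta_2)$, which has the same sine. If $\varphi$ and $\psi$ are reflected by the same formulas as $\theta_1$ and $\theta_2$, then $W$ is preserved, since $v$ is even, so the two graphons would be weakly isomorphic.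

The point $Q_0$ is also needed. If $W$ had the same value on $P_1\times Q_0$ and on $P_2\times Q_0$, then the label $a$ would not enter $W$ and could be forgotten, so only the average of the two densities would matter. It is given by \eqref{eq:rho} with $\frac12(1+\sigma\mathrm i)$ in place of $\kappa_\sigma(a)$. A single translation, adding $\frac\pi2$ to $\theta_1,\varphi$ and $-\frac\pi2$ to $\theta_2,\psi$, would then preserve $W$ and carry the measure for $\sigma=-1$ to the measure for $\sigma=+1$, so the two graphons would again be weakly isomorphic. With $Q_0$ present, the shift $\beta$ in \eqref{eq:shift} varies with $y$ and $j_0$.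
\end{remark}

\section{Many unforced graphons}\label{sec:strong}

\begin{proof}[Proof of Theorem~\ref{thm:strong}\textup{(1)}]
The idea is to plant countably many small copies of $U_+$ or $U_-$ next to $W$ and to choose the signs freely. Given $W$, $\eta$ and $\omega\in\{+,-\}^{\mathbb N}$, with $\mathbb N=\{1,2,\dots\}$, split $(1-\eta,1]$ into intervals $I_n$ of length $\eta2^{-n}$, $n\ge1$. Let $W_\omega=W$ on $[0,1-\eta]^2$, let $W_\omega$ on $I_n^2$ be the copy of $U_{\omega_n}$ rescaled affinely to $I_n$, and let $W_\omega=0$ elsewhere. Then $\|W-W_\omega\|_1\le1-(1-\eta)^2\le2\eta$, and $W_\omega$ is $\{0,1\}$-valued if $W$ is.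

\emph{Same edge counts.} Condition on which sampled vertices fall in $[0,1-\eta]$ and in each $I_n$; the law of this assignment does not depend on $\omega$. Pairs of vertices in different pieces contribute the factor $1$ to the product in \eqref{eq:Z}. So the conditional expectation of this product is a factor depending only on $W$, $\eta$, $y$ and the number of vertices in $[0,1-\eta]$, times $\prod_nZ_{j_n}(U_{\omega_n};y)$, where $j_n$ is the number of vertices in $I_n$ and $Z_0=1$. By Theorem~\ref{thm:main} this does not depend on $\omega$. Hence neither does $Z_k(W_\omega;y)$, for all $k$ and $y$.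

\emph{Pairwise not weakly isomorphic.} Let $D=t(T_0,U_+)-t(T_0,U_-)\ne0$ and $\ell=|V(T_0)|$; then $\ell\ge2$, as a one-vertex tree has density $1$ in every graphon. Since $T_0$ is connected, only placements of all its vertices in one piece contribute to $t(T_0,W_\omega)$:
\[
t(T_0,W_\omega)=\int_{[0,1-\eta]^\ell}\prod_{uu'\in E(T_0)}W(x_u,x_{u'})\,dx+\sum_{n\ge1}(\eta2^{-n})^\ell\,t(T_0,U_{\omega_n}).
\]
If $\omega\ne\omega'$ first differ at index $n_0$, then
\[
|t(T_0,W_\omega)-t(T_0,W_{\omega'})|\ge|D|\,\eta^\ell\Bigl(2^{-n_0\ell}-\sum_{n>n_0}2^{-n\ell}\Bigr)=|D|\,\eta^\ell\,2^{-n_0\ell}\Bigl(1-\frac1{2^\ell-1}\Bigr)>0,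
\]
where the last inequality uses $\ell\ge2$. So the $2^{\aleph_0}$ graphons $W_\omega$ are pairwise not weakly isomorphic.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}\textup{(2)}]
Here we use that edge counts behave well under affine changes of the values. Let $0<d\le\min(\varepsilon,p,1-p)$, and let
\[
V_\sigma=p+d\bigl(U_\sigma-\tfrac12\bigr)=c+d\,U_\sigma,\qquad c=p-\tfrac d2 .
\]
The values of $V_\sigma$ are $p\pm\frac d2\in[0,1]$, so $V_\sigma$ is a graphon and $\|V_\sigma-p\|_\infty\le\varepsilon$. If $1+yc\ne0$, then $1+yV_\sigma=(1+yc)\bigl(1+\frac{yd}{1+yc}U_\sigma\bigr)$, and taking the product over all pairs in \eqref{eq:Z} gives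
\[
Z_k(V_\sigma;y)=(1+yc)^{\binom k2}\,Z_k\Bigl(U_\sigma;\frac{yd}{1+yc}\Bigr).
\]
By Theorem~\ref{thm:main} the right-hand side does not depend on $\sigma$. So $Z_k(V_+;y)=Z_k(V_-;y)$ for infinitely many $y$, and $X_k(V_+)$ and $X_k(V_-)$ have the same distribution for all $k$. On the other hand, expanding $U_\sigma=(V_\sigma-c)/d$ gives
\[
t(F,U_\sigma)=d^{-|E(F)|}\sum_{F'}(-c)^{|E(F)|-|E(F')|}\,t(F',V_\sigma)
\]
for every graph $F$, where $F'$ runs over the spanning subgraphs of $F$. If $V_+$ and $V_-$ were weakly isomorphic, then $U_+$ and $U_-$ would have equal densities of all graphs, contrary to Theorem~\ref{thm:main}. Hence $V_\pm\notin\mathcal S$. The constant $p$ is in $\mathcal S$ by Proposition~\ref{prop:const}.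
\end{proof}

For part (3) recall that the cut norm of a bounded measurable function $f$ on $[0,1]^2$ is $\|f\|_\square=\sup_{A,B}\bigl|\int_{A\times B}f\bigr|$ over measurable $A,B\subseteq[0,1]$, so that $\|f\|_\square\le\|f\|_1$. The cut distance $\delta_\square(U,W)$ is the infimum of $\|U-W^\tau\|_\square$ over invertible measure-preserving maps $\tau$ of $[0,1]$, where $W^\tau(x,x')=W(\tau(x),\tau(x'))$. We use the standard facts that $\delta_\square(U,W)=0$ if and only if $U,W$ are weakly isomorphic, that the space $\widetilde{\mathcal W}$ of graphons modulo weak isomorphism is a compact metric space under $\delta_\square$ \cite{LS}, and that every $t(F,\cdot)$ is continuous on it. Membership in $\mathcal S$ depends only on the class in $\widetilde{\mathcal W}$.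

\begin{proof}[Proof of Theorem~\ref{thm:strong}\textup{(3)}]
Let $\Xi$ map $W\in\widetilde{\mathcal W}$ to the collection of all numbers $\mathbb P(X_k(W)=i)$, $k\in\mathbb N$, $0\le i\le\binom k2$. By \eqref{eq:incexc} each of these numbers is a finite linear combination of densities, so $\Xi$ is a continuous map to a product of intervals. Its fibers are closed, hence compact. A graphon is in $\mathcal S$ exactly if its fiber is a single point, so
\[
\mathcal S=\bigcap_{n\ge1}O_n,\qquad O_n=\bigl\{W:\operatorname{diam}\Xi^{-1}(\Xi(W))<\tfrac1n\bigr\}.
\]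
We show that each $O_n$ is open. Let $W_j\to W$ with $W_j\notin O_n$. Since fibers are compact, diameters are attained, and there are $A_j,B_j\in\Xi^{-1}(\Xi(W_j))$ with $\delta_\square(A_j,B_j)\ge\frac1n$. By compactness of $\widetilde{\mathcal W}$ we may pass to a subsequence with $A_j\to A$ and $B_j\to B$. By continuity $\Xi(A)=\Xi(B)=\Xi(W)$ and $\delta_\square(A,B)\ge\frac1n$. So $W\notin O_n$, the complement of $O_n$ is closed, and $\mathcal S$ is a $G_\delta$ set.

The members of the family in part (1) are unforced, since they have the same edge-count distributions and are pairwise not weakly isomorphic. So for every graphon $W$ and every $\eta\in(0,1)$ there are unforced graphons at $L^1$-distance at most $2\eta$ from $W$. As $\delta_\square(U,W)\le\|U-W\|_1$, the complement of $\mathcal S$ is dense, and $\mathcal S$ has empty interior.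
\end{proof}

Thus, in $\widetilde{\mathcal W}$, $\mathcal S$ is neither empty nor everything, and fibers of the map $\Xi$ can have cardinality $2^{\aleph_0}$. The argument says nothing about finite step graphons: it does not decide whether all of them are in $\mathcal S$.

\begin{thebibliography}{9}
\bibitem{CKP} Oliver Cooley, Mihyun Kang, Oleg Pikhurko, \emph{On a question of Vera T. S\'os about size forcing of graphons}, arXiv:2103.09114 (2021).
\bibitem{Kal} Kallenberg, \emph{Foundations of Modern Probability}.
\bibitem{LS} Lov\'asz, Szegedy, \emph{Szemer\'edi's lemma for the analyst}, GAFA (2007).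
\end{thebibliography}

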